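# Properly immersed minimal submanifolds of Euclidean space with positive fundamental tone

## Four theorems on the fundamental tone

**Theorem A.** Let $\mathbb D=\{z\in\mathbb C:|z|<1\}$ and let $ds^2_{\rm hyp}=4|dz|^2/(1-|z|^2)^2$ be its Poincaré metric. There is a proper conformal minimal immersion $X:\mathbb D\to\mathbb R^3$ whose induced metric satisfies $ds^2\le C\,ds^2_{\rm hyp}$ for a constant $C$. Hence $M=(\mathbb D,ds^2)$ is a complete properly immersed minimal surface in $\mathbb R^3$ with $\lambda^*(M)>0$.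

**Theorem B.** A complete properly immersed minimal $m$-submanifold of $\mathbb R^n$ $(1\le m\le n)$ with $\lambda^*>0$ exists if and only if $m\ge 2$ and $n\ge m+1$. In those cases every value in $(0,\infty)$ occurs as $\lambda^*$. If $m\ge2$ and $n\ge m+3$, properly *embedded* examples exist.

**Theorem C.** If $M^m\to\mathbb R^n$ is complete, properly immersed and minimal, then
$$\lambda^*(M)\le\frac m2\,\liminf_{R\to\infty}\frac{\log\mathrm{vol}(M\cap B_R)}{R^2}.$$
In particular $\lambda^*(M)=0$ if $\log\mathrm{vol}(M\cap B_{R_i})=o(R_i^2)$ for some sequence $R_i\to\infty$. The proof does not see the dimension $n$. It works verbatim in $\ell^2$, and there the constant $m/2$ is attained for every even $m$.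

**Theorem D.** For $m\ge2$ and $n\ge m+2$ there are complete properly immersed minimal $M^m\to\mathbb R^n$ with $\lambda^*>0$ and $\log\mathrm{vol}(M\cap B_R)\le C(1+R^2)$. For $m=2$, $n=4$ the example is a holomorphic disc in $\mathbb C^2$.

Whether the growth in Theorem D can be achieved with $n=m+1$ is not decided here.

Theorem A answers a question posed by G. Pacelli Bessa and M. Silvana Costa in "On submanifolds with tamed second fundamental form", arXiv:0805.0323 (2008): is there a complete properly immersed minimal submanifold of $\mathbb R^n$ with positive fundamental tone?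

## What the words mean

Submanifolds are connected and immersed. For an immersion $X:M\to\mathbb R^n$ we write $B_R=\{|x|<R\}$, and $\mathrm{vol}(M\cap B_R)$ means the volume of $\{p\in M:|X(p)|<R\}$ in the induced metric. We put $\mathbb T=\partial\mathbb D$.

**Definition (fundamental tone).** For a Riemannian manifold $M$,
$$\lambda^*(M)=\inf\left\{\frac{\int_M|\operatorname{grad}f|^2}{\int_Mf^2}: f\in H^1_0(M)\setminus\{0\}\right\},$$
where $H_0^1(M)$ is the completion of $C_0^\infty(M)$ for the norm $|f|^2=\int_M f^2+\int_M|\operatorname{grad}f|^2$.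

Because of the completion, it suffices to test with $f\in C_0^\infty(M)$. Lipschitz functions with compact support also lie in $H^1_0(M)$, by mollification, so we may use them as test functions. For $M=\mathbb R^m$ take $f\in C_0^\infty$, $f\ne0$, and $f_R(x)=f(x/R)$. The quotient for $f_R$ is $R^{-2}$ times the quotient for $f$, so $\lambda^*(\mathbb R^m)=0$. The same scaling shows that a homothety by $c$ multiplies $\lambda^*$ by $c^{-2}$.

**Definition (proper).** $X$ is proper if preimages of compact sets are compact. For $M=\mathbb D$ this says $|X(z)|\to\infty$ as $|z|\to1$.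

Completeness alone does not give this. The plane curve $t\mapsto(1+e^{-t})e^{it}$, $t\in\mathbb R$, has speed at least $1$ (its derivative is $e^{it}(-e^{-t}+i(1+e^{-t}))$), so it is complete, but it winds onto the unit circle as $t\to\infty$. In the other direction, **a proper immersion is always complete.** Intrinsic distance is at least Euclidean distance, so a closed bounded intrinsic set lies in the preimage of a closed ball. That preimage is compact, and Hopf–Rinow applies.

**Minimality.** For an isometric immersion $X$ of an $m$-manifold, $\Delta X=mH$ with $H$ the mean curvature vector. So $X$ is minimal exactly when each coordinate is harmonic on $M$. For a conformal immersion of a plane domain, with induced metric $\rho^2|dz|^2$, the Laplacian is $\rho^{-2}(\partial_x^2+\partial_y^2)$. Thus a conformal immersion is minimal iff its coordinates are harmonic in the usual sense.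

The word *proper* is what gives the question its content. It may be used as known that Nadirashvili's complete bounded minimal surfaces in $\mathbb R^3$ and the complete cylindrically bounded ones of Martín–Morales have positive tone. Also $\lambda^*=0$ for complete minimal surfaces of finite total curvature and for complete minimal $m$-submanifolds with $\int_M|\alpha|^m<\infty$, where $\alpha$ is the second fundamental form. A positive tone asks the metric to be small at infinity compared with the Dirichlet energy. Properness asks the surface to travel arbitrarily far.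

## Surfaces conformal to $\mathbb C$, and discs below the Poincaré metric

In dimension two the Dirichlet integral is conformally invariant. For a metric $\rho^2|dz|^2$ we have $|\operatorname{grad}f|^2=\rho^{-2}(f_x^2+f_y^2)$ and $dA=\rho^2\,dx\,dy$, so
$$\int|\operatorname{grad}f|^2dA=\int(f_x^2+f_y^2)\,dx\,dy .$$

**A surface conformal to $\mathbb C$ has $\lambda^*=0$.** Take $f=1$ on $|z|\le1$, $f=1-\log|z|/\log R$ on $1\le|z|\le R$, and $f=0$ beyond. Its energy is $2\pi\int_1^R\frac{dr}{r\log^2R}=2\pi/\log R\to0$, whatever the conformal factor is. Meanwhile $\int f^2dA$ is at least the area of $\{|z|\le1\}$, a fixed positive number. This disposes of the plane, the helicoid and Enneper's surface, and it explains why we look for a disc.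

**Lemma 1.** *If $ds^2$ is a conformal metric on $\mathbb D$ with $ds^2\le K^2ds^2_{\rm hyp}$, then $\lambda^*(\mathbb D,ds^2)\ge 1/(4K^2)$. The hypothesis holds if $ds^2\le K^2(1-|z|)^{-2}|dz|^2$.*

*Proof.* First we show $\lambda^*(\mathbb H^2)\ge\frac14$. (McKean's theorem gives equality, but we need only this inequality.) In the half-plane model, for $\varphi\in C_0^\infty(\{y>0\})$, integration by parts in $y$ and Cauchy–Schwarz give
$$\int\frac{\varphi^2}{y^2}dy=\int\frac{2\varphi\varphi_y}{y}dy\le2\Big(\int\frac{\varphi^2}{y^2}dy\Big)^{1/2}\Big(\int\varphi_y^2dy\Big)^{1/2}.$$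
So $\int\varphi^2y^{-2}dy\le4\int\varphi_y^2dy$. Integrating in $x$, and noting that $y^{-2}dx\,dy$ is hyperbolic area, gives the claim. Now let $\varphi\in C_0^\infty(\mathbb D)$. Conformal invariance and $dA\le K^2dA_{\rm hyp}$ give
$$\int|\operatorname{grad}\varphi|^2dA=\int|\operatorname{grad}\varphi|_{\rm hyp}^2dA_{\rm hyp}\ge\tfrac14\int\varphi^2dA_{\rm hyp}\ge\tfrac1{4K^2}\int\varphi^2dA.$$
Finally $(1-|z|)^{-2}=(1+|z|)^2(1-|z|^2)^{-2}\le4(1-|z|^2)^{-2}$. $\blacksquare$

So for Theorem A it is enough to find a conformal minimal immersion of $\mathbb D$ that is proper and satisfies $ds^2\le K^2(1-|z|)^{-2}|dz|^2$. How fast may it escape? Theorem C tells us, and its proof is short, so we do it first.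

## Gaussian volume growth: proof of Theorem C

Let $\lambda=\lambda^*(M)$. The volume is positive and nondecreasing for large $R$, so the $\liminf$ is at least $0$, and the case $\lambda=0$ is clear. Let $\lambda>0$.

**Step 1 (a function with constant Laplacian).** Put $u=\frac12|X|^2$. It is proper, and
$$\Delta u=|dX|^2+\langle X,\Delta X\rangle=m,$$
because $|dX|^2$ is the trace of the induced metric and $\Delta X=0$. Let $U(\tau)=\mathrm{vol}\{u<\tau\}$, which is finite by properness.

**Step 2 (turn the tone into an inequality on $U$).** Let $f\ge0$ on $[0,\infty)$ be nonincreasing, Lipschitz, piecewise $C^1$ and of compact support. Put $G(t)=\int_t^\infty f'(\tau)^2d\tau$. Then $f\circ u$ and $G\circ u$ are Lipschitz with compact support. We have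
$$\operatorname{div}\big(G(u)\nabla u\big)=mG(u)-f'(u)^2|\nabla u|^2\quad\text{a.e.}$$
The finitely many break points of $f$ do no harm: on each level set of $u$ the points with $\nabla u\neq0$ form a hypersurface of measure zero, so $\nabla u=0$ a.e. there. Integrating (the divergence of a compactly supported Lipschitz field has integral $0$) and using Fubini with $G(u)=\int_0^\infty 1_{\{\tau>u\}}f'(\tau)^2d\tau$,
$$\int_Mf'(u)^2|\nabla u|^2=m\int_MG(u)=m\int_0^\infty f'^2\,U\,d\tau.$$
Likewise $f(u)^2=-2\int_u^\infty ff'd\tau$ gives $\int_Mf(u)^2=-2\int_0^\infty ff'U\,d\tau$. The definition of $\lambda$ applied to $f\circ u$ reads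
$$-2\lambda\int_0^\infty ff'\,U\,d\tau\le m\int_0^\infty f'^2\,U\,d\tau. \tag{1}$$

**Step 3 (choose an exponential).** Let $0<a<2\lambda/m$ and $S>0$. Let $f=e^{-a\tau}$ on $[0,S]$, $f=e^{-aS}(S+1-\tau)$ on $[S,S+1]$, and $f=0$ beyond. On $[S,S+1]$ the left integrand contributes something $\ge0$, and the right side contributes at most $m\,e^{-2aS}U(S+1)$. On $[0,S]$ we have $-2\lambda ff'=2\lambda a\,e^{-2a\tau}$ and $mf'^2=ma^2e^{-2a\tau}$. So (1) gives
$$U(S+1)\ge\frac{a(2\lambda-ma)}{m}\,e^{2aS}\int_0^Se^{-2a\tau}U(\tau)\,d\tau .$$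
For large $S$ the integral is bounded below by a positive constant. Hence $\liminf S^{-1}\log U(S)\ge2a$, and letting $a\uparrow2\lambda/m$ gives $\liminf S^{-1}\log U(S)\ge4\lambda/m$. With $S=R^2/2$ we have $\{u<S\}=\{|X|<R\}$, so $\liminf R^{-2}\log\mathrm{vol}(M\cap B_R)\ge2\lambda/m$. The statement with a sequence $R_i$ follows at once. $\blacksquare$

Only two facts were used: $u=\frac12|X|^2$ is proper and $\Delta u=m$. So the proof applies unchanged to an immersion into $\ell^2$ with $\Delta X=0$ for which preimages of closed balls are compact. The equality case comes later.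

**A check on the catenoid.** Parametrize it by $(\cosh v\cos\theta,\cosh v\sin\theta,v)$, with metric $\cosh^2v\,(dv^2+d\theta^2)$. Inside $B_R$ we have $\cosh v<R$, so the area there is at most $2\pi R^2\cdot2\operatorname{arccosh}R$. Its logarithm is $O(\log R)$, and $\lambda^*=0$.

**What this says about the disc we want.** Suppose $X:\mathbb D\to\mathbb R^3$ is a conformal minimal immersion with $ds^2\le K^2(1-|z|)^{-2}|dz|^2$. Could it escape at a rate proportional to hyperbolic distance, that is, $|X(z)|\ge c\log\frac1{1-|z|}-c'$ with $c>0$? Then $\{|X|<R\}$ would lie in $\{1-|z|>e^{-(R+c')/c}\}$, whose area is at most $2\pi K^2\int_{e^{-(R+c')/c}}^1t^{-2}dt\le2\pi K^2e^{(R+c')/c}$. This has logarithm $O(R)$, so Theorem C would force $\lambda^*=0$, against Lemma 1. The surface has to escape more slowly. If instead $|X|^2$ grows like $\log\frac1{1-|z|}$, the area bound becomes $e^{O(R^2)}$, and there is no contradiction. So we should aim to gain a bounded amount in $|X|^2$, not in $|X|$, at each scale. A fixed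 gain in the *square* of the length is what Pythagoras gives when we add a vector of fixed size orthogonal to the current one.

## Orthogonal blocks: two steps by hand in $\mathbb C^2$

Holomorphic curves $F:\mathbb D\to\mathbb C^2=\mathbb R^4$ are minimal, with induced metric $|F'|^2|dz|^2$, so they carry no constraint other than $F'\ne0$. They are the right place to look for the mechanism.

A block $z^Nv$ with $|v|=1$ is compatible with the metric bound, because
$$N r^{N-1}(1-r)\le(1-r)\sum_{i<N}r^i=1-r^N\le1 .$$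
A sensible first attempt is therefore a lacunary sum $F=\sum z^{N_k}v_k$ with constant vectors $v_k$. Start with $F_0=(1,0)$ and $v_0=(0,1)$. Then $F_1=(1,z^{N_0})$ has $|F_1|^2=2$ on $\mathbb T$, which is Pythagoras as desired. The next step breaks. On $\mathbb T$,
$$|F_1+z^{N_1}v|^2=|F_1|^2+|v|^2+2\operatorname{Re}\langle z^{N_1}v,F_1\rangle,$$
and as $z^{N_1}$ turns quickly the cross term takes nearly all phases. To be rid of it we need $\langle v,F_1(\zeta)\rangle=v_1+v_2\bar\zeta^{N_0}=0$ for all $\zeta\in\mathbb T$, which forces $v=0$. No constant direction works.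

The direction must depend on $\zeta$. The unit vector orthogonal to $F=(a,b)$ is $w=(-\bar b,\bar a)/|F|$, here $(-\bar\zeta^{N_0},1)/\sqrt2$. This is not holomorphic: it has a negative frequency. But the block is multiplied by $z^{N_1}$ anyway, and *multiplying by a scalar does not disturb orthogonality*. For $N_1\ge N_0$ the product $z^{N_1}w$ is the polynomial $\frac1{\sqrt2}(-z^{N_1-N_0},z^{N_1})$, and
$$F_2=\Big(1-\tfrac1{\sqrt2}z^{N_1-N_0},\ z^{N_0}+\tfrac1{\sqrt2}z^{N_1}\Big)$$
satisfies $|F_2|^2=\big(\tfrac32-\sqrt2\operatorname{Re}z^{N_1-N_0}\big)+\big(\tfrac32+\sqrt2\operatorname{Re}z^{N_1-N_0}\big)=3$ on $\mathbb T$. In general $w$ is only a continuous function on $\mathbb T$. We approximate it by a Laurent polynomial and take $N$ at least twice its degree. This is the mechanism behind both Theorem A and Theorem D.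

Two coordinates are really needed. A single holomorphic $f:\mathbb D\to\mathbb C$ is never proper: it would have finitely many zeros, and with $p$ a polynomial having the same zeros, $p/f$ would be holomorphic, zero free and tend to $0$ at $\mathbb T$, contradicting the maximum principle.

## Null vectors and spinors in $\mathbb R^3$

In $\mathbb R^3$ there is a constraint. Let $\Phi$ be holomorphic with values in $\mathbb C^3$ and let $X=x_0+\operatorname{Re}\int_0^z\Phi\,d\zeta$. Then $X_x-iX_y=\Phi$. With the complex bilinear dot product, $\Phi\cdot\Phi=|X_x|^2-|X_y|^2-2iX_x\cdot X_y$, so $X$ is weakly conformal iff $\Phi\cdot\Phi=0$. Adding null vectors destroys nullity: $(\frac12,\frac i2,0)$ and $(-\frac12,\frac i2,0)$ are null, but their dot product is $-\frac14-\frac14=-\frac12$, so their sum is not null. Copying the $\mathbb C^2$ construction at the level of $\Phi$ stops here. We add at the level of a *square root* of $\Phi$ instead.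

**Definition (spinor map).** For $s=(a,b)$, $s'=(a',b')\in\mathbb C^2$ put
$$Q(s)=\big(\tfrac12(a^2-b^2),\tfrac i2(a^2+b^2),ab\big),\quad B(s,s')=\big(\tfrac12(aa'-bb'),\tfrac i2(aa'+bb'),\tfrac12(ab'+ba')\big).$$

For example $s=(1,z)$ gives $Q(s)=(\frac12(1-z^2),\frac i2(1+z^2),z)$, which is Enneper's surface.

**Lemma 2.** *$B$ is symmetric and complex bilinear, $Q(s)=B(s,s)$, $Q(s+s')=Q(s)+2B(s,s')+Q(s')$, and*
$$Q(s)\cdot Q(s)=0,\qquad |Q(s)|=\tfrac1{\sqrt2}|s|^2,\qquad|B(s,s')|\le\tfrac1{\sqrt2}|s||s'|. \tag{2}$$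
*If $s:\mathbb D\to\mathbb C^2$ is holomorphic, then $X=x_0+\operatorname{Re}\int_0^zQ(s)d\zeta$ is harmonic and weakly conformal, and its pulled back metric is $\frac14|s|^4|dz|^2$. It is a conformal minimal immersion iff $s$ has no zeros.*

*Proof.* The first sentence is immediate up to (2). Next, $Q\cdot Q=\frac14(a^2-b^2)^2-\frac14(a^2+b^2)^2+a^2b^2=0$. By the parallelogram law, $|Q|^2=\frac12(|a|^4+|b|^4)+|ab|^2=\frac12|s|^4$. Similarly
$$|B|^2=\tfrac12(|aa'|^2+|bb'|^2)+\tfrac14|ab'+ba'|^2\le\tfrac12(|aa'|^2+|bb'|^2+|ab'|^2+|ba'|^2)=\tfrac12|s|^2|s'|^2.$$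
Since $|Q(s)|^2=|X_x|^2+|X_y|^2=2|X_x|^2$, the conformal factor is $|X_x|^2=\frac12|Q(s)|^2=\frac14|s|^4$. $\blacksquare$

We also use: for a null vector $v=p+iq$ (with $p,q$ real) we have $|p|=|q|$, so
$$|\operatorname{Re}v|^2=\tfrac12|v|^2. \tag{3}$$

The next lemma supplies the orthogonal direction.

**Lemma 3.** *For every continuous $x:\mathbb T\to\mathbb R^3\setminus\{0\}$ there is a continuous $w:\mathbb T\to\mathbb C^2$ with $|w|=1$ and $Q(w)\cdot x=0$ on $\mathbb T$.*

*Proof.* Let $x=(x_1,x_2,x_3)\neq0$ and $u=x_1+ix_2$. Then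
$$Q(a,b)\cdot x=\tfrac12ua^2+x_3ab-\tfrac12\bar ub^2.$$
*Two zeros.* For $(a,b)=(|x|-x_3,u)$ the form equals $\frac12u[a^2+2x_3a-|u|^2]=\frac12u[(a+x_3)^2-|x|^2]=0$. For $(a,b)=(\bar u,|x|+x_3)$ it equals $\frac12\bar u[|u|^2+2x_3b-b^2]=\frac12\bar u[|x|^2-(b-x_3)^2]=0$. The two vectors are proportional, since $(|x|-x_3)(|x|+x_3)-u\bar u=0$, and not both zero, since $|x|\pm x_3$ do not both vanish. So they span a line $\ell(x)\subset\mathbb C^2$, every vector of which is a zero of the form. Near each $x$ one of the two vectors is nonzero and continuous; normalized, it is a local continuous unit section of $\ell$.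

*A global section over the circle.* Parametrize $\mathbb T$ by $\theta\in[0,2\pi]$ and cut $[0,2\pi]$ into finitely many intervals, on each of which $\ell(x(\theta))$ has a continuous unit section. Unit vectors in one complex line differ by a unimodular factor. So, multiplying the sections one after another by unimodular constants, we make them agree at the cut points. This gives a continuous $\hat w$ on $[0,2\pi]$ with $\hat w(2\pi)=e^{i\alpha}\hat w(0)$. Then $w(\theta)=e^{-i\alpha\theta/2\pi}\hat w(\theta)$ closes up. $\blacksquare$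

**The first step by hand.** Let $x_0=(0,0,1)$. Then $w=(0,1)$ works. With $s_1=\sqrt{2N+1}\,z^N(0,1)$ we get $Q(s_1)=(2N+1)z^{2N}(-\frac12,\frac i2,0)$, so $X_1=x_0+\operatorname{Re}\big(z^{2N+1}(-\frac12,\frac i2,0)\big)$ and $|X_1|^2=1+\frac14$ on $\mathbb T$. The factor $\sqrt{2N+1}$ is there so that, after squaring and integrating, the block has size of order $1$. At $z=0$ the spinor $s_1$ vanishes, so zeros of $s$ will need attention at the end.

## Proof of Theorem A

**Step 1 (the recursion).** We build polynomials $s_k$ for which $X_k=x_0+\operatorname{Re}\int_0^zQ(s_k)d\zeta$ grows on $\mathbb T$. Start with $s_0=0$ and $X_0\equiv x_0$, $|x_0|=1$. Suppose $s_k$ is given and $\mu_k=\min_{\mathbb T}|X_k|>0$. Let $w=w_k$ be as in Lemma 3 for $x=X_k|_{\mathbb T}$. By Fejér's theorem there is a Fejér mean $W=W_k$ of $w$, that is, a $\mathbb C^2$-valued Laurent polynomial of some degree $d=d_k$, with $|W|\le1$ on $\mathbb T$ (the kernel is nonnegative of mean $1$), and with $\eta=\sup_{\mathbb T}|W-w|$ so small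 that
$$\sqrt2\,\eta\max_{\mathbb T}|X_k|\le\tfrac1{32},\qquad(1-\eta)^4\ge\tfrac{15}{16}.$$
Since $Q(w)\cdot X_k=0$ and $Q(W)-Q(w)=B(W-w,W+w)$ has norm at most $\frac1{\sqrt2}\cdot\eta\cdot2$, on $\mathbb T$ we have
$$|Q(W)\cdot X_k|\le\sqrt2\,\eta|X_k|\le\tfrac1{32},\qquad|W|^4\ge\tfrac{15}{16}. \tag{4}$$
Now put
$$s_{k+1}=s_k+\sqrt{2N+1}\,z^NW(z),\qquad N=N_k\ge1,\quad N_k\ge2d_k,\quad N_k\ge4N_{k-1}\ (k\ge1),$$
with $N$ to be chosen large. Since $N\ge d$, $s_{k+1}$ is a polynomial.

**Step 2 (the new block is visible, the cross term is not).** We show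
$$X_{k+1}=X_k+\operatorname{Re}\big(z^{2N+1}Q(W)\big)+e_k,\qquad\sup_{\overline{\mathbb D}}|e_k|\to0\ \text{ as }N\to\infty. \tag{5}$$
By Lemma 2,
$$Q(s_{k+1})=Q(s_k)+2\sqrt{2N+1}\,z^NB(s_k,W)+(2N+1)z^{2N}Q(W).$$
The polynomial $z^dW$ is bounded by $1$ on $\mathbb T$, hence on $\overline{\mathbb D}$ by the maximum principle (applied to its products with fixed unit vectors). So $|z^NW|\le|z|^{N-d}$. With $S_k=\max_{\overline{\mathbb D}}|s_k|$, the integral of the middle term along a radius is at most
$$\int_0^1\sqrt2\,\sqrt{2N+1}\,S_k\,r^{N-d}dr=\frac{\sqrt2\,S_k\sqrt{2N+1}}{N-d+1}\to0 .$$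
For the last term integrate by parts. The function $\zeta^{2N+1}Q(W)$ vanishes at $0$, because $2N+1>2d$, so
$$\int_0^z(2N+1)\zeta^{2N}Q(W)d\zeta=z^{2N+1}Q(W(z))-\int_0^z\zeta^{2N+1}(Q(W))'d\zeta.$$
Here $\zeta^{2d+1}(Q(W))'$ is a polynomial independent of $N$, bounded on $\overline{\mathbb D}$ by some $C_k$, so the last integral is at most $C_k/(2N-2d+1)\to0$. This proves (5).

**Step 3 (Pythagoras).** We show that for $N_k$ large
$$|X_{k+1}|^2\ge|X_k|^2+\tfrac18\ \text{ on }\mathbb T,\qquad\text{so}\quad\mu_{k+1}^2\ge\mu_k^2+\tfrac18,\quad\mu_k\to\infty. \tag{6}$$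
Let $Y=X_k+\operatorname{Re}(z^{2N+1}Q(W))$ on $\mathbb T$. By (3) and $|Q(W)|^2=\frac12|W|^4$, the added vector has squared length $\frac14|W|^4\ge\frac{15}{64}$ (and length at most $\frac12$). The cross term is $2\operatorname{Re}\big(z^{2N+1}Q(W)\cdot X_k\big)\ge-\frac1{16}$ by (4). So $|Y|^2\ge|X_k|^2+\frac{15}{64}-\frac4{64}=|X_k|^2+\frac{11}{64}$, and $|Y|\le\max_{\mathbb T}|X_k|+1$, a bound independent of $N$. By (5) we may choose $N_k$ so large that $2|e_k||Y|\le\frac3{64}$ on $\mathbb T$. Then $|X_{k+1}|^2\ge|Y|^2-2|e_k||Y|\ge|X_k|^2+\frac8{64}$.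

The recursion is now defined. It remains to see what survives in the interior in the limit.

**Step 4 (size of the spinors).** Write $\tau=1-|z|$. Since $N_j-d_j\ge N_j/2$, $|z|\le e^{-\tau}$ and $2N_j+1\le3N_j$,
$$\big|\sqrt{2N_j+1}\,z^{N_j}W_j\big|\le\sqrt{3N_j}\,e^{-N_j\tau/2}=\sqrt3\,\tau^{-1/2}\varphi(N_j\tau),\qquad\varphi(u)=\sqrt u\,e^{-u/2}.$$
So $s=\sum_j\sqrt{2N_j+1}\,z^{N_j}W_j=\lim s_k$ converges locally uniformly on $\mathbb D$, and $|s|,|s_k|,|s-s_k|$ are bounded by the corresponding partial sums of $\sqrt3\,\tau^{-1/2}\sum_j\varphi(N_j\tau)$. We need three consequences.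

First, $\varphi(u)\le\min(u^{1/2},u^{-1/2})$, because $ue^{-u/2}\le2/e$. As $N_{j+1}\ge4N_j$, the terms with $N_j\tau\le1$ are bounded by a geometric series with ratio $\frac12$ and sum at most $2$, and so are the others. Hence
$$|s|,\ |s_k|\le4\sqrt3\,\tau^{-1/2}. \tag{7}$$
Second, $\varphi(u)\le2/u$, because $u^{3/2}e^{-u/2}\le(3/e)^{3/2}<2$. Hence $\sum_{j\ge k}\varphi(N_j\tau)\le\frac2{N_k\tau}\cdot\frac43$, and since $\frac{8\sqrt3}3<5$,
$$|s-s_k|\le5\,\tau^{-3/2}/N_k. \tag{8}$$
Third, on $\overline{\mathbb D}$ and for $k\ge1$, $|s_k|\le\sum_{j<k}\sqrt{3N_j}\le2\sqrt{3N_{k-1}}$, so by (2)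
$$|Q(s_k)|\le\tfrac{12}{\sqrt2}N_{k-1}\le9N_{k-1}. \tag{9}$$

**Step 5 (properness of $X=x_0+\operatorname{Re}\int_0^zQ(s)d\zeta$).** The idea is to compare $X(z)$ with $X_k$ at the boundary, where $k$ is adapted to the depth of $z$. Let $t=1-|z|$ and let $k$ be the smallest index with $N_kt\ge1$. If $k\ge1$, then $N_{k-1}t<1$.

*The later blocks contribute little at depth $t$.* Integrate $Q(s)-Q(s_k)=2B(s_k,s-s_k)+Q(s-s_k)$ along the radius from $0$ to $z$, where $\tau$ runs from $1$ down to $t$. By (2), (7), (8),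
$$|X(z)-X_k(z)|\le\int_t^1\Big(\frac{20\sqrt6\,\tau^{-2}}{N_k}+\frac{25\,\tau^{-3}}{\sqrt2\,N_k^2}\Big)d\tau\le\frac{20\sqrt6}{N_kt}+\frac{25}{2\sqrt2\,(N_kt)^2}\le58 .$$
*The earlier blocks hardly move between depth $t$ and the boundary.* Let $\zeta\in\mathbb T$ be on the ray through $z$. By (9), $|X_k(z)-X_k(\zeta)|\le9N_{k-1}t\le9$. If $k=0$ the difference is $0$.

Together, $|X(z)|\ge\mu_k-67$. As $|z|\to1$ we have $k\to\infty$, so $|X(z)|\to\infty$ by (6).

**Step 6 (removing the zeros of $s$).** The set $s(\mathbb D)\subset\mathbb C^2=\mathbb R^4$ is the smooth image of a $2$-manifold, so it has measure zero. Choose $\sigma\in\mathbb C^2$ with $|\sigma|\le1$ and $-\sigma\notin s(\mathbb D)$. Then $\tilde s=s+\sigma$ has no zeros, and by Lemma 2 $\tilde X=x_0+\operatorname{Re}\int_0^zQ(\tilde s)d\zeta$ is a conformal minimal immersion. It stays at bounded distance from $X$: since $Q(\tilde s)-Q(s)=2B(s,\sigma)+Q(\sigma)$, (7) gives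
$$|\tilde X-X|\le\int_0^1\big(4\sqrt6\,\tau^{-1/2}+1\big)d\tau=8\sqrt6+1 .$$
So $\tilde X$ is proper, hence complete.

**Step 7 (the metric).** By (7), $|\tilde s|^2\le2|s|^2+2\le96/\tau+2\le98/\tau$. Therefore
$$ds^2=\tfrac14|\tilde s|^4|dz|^2\le49^2(1-|z|)^{-2}|dz|^2. \tag{10}$$
By Lemma 1, $ds^2\le49^2ds_{\rm hyp}^2$ and $\lambda^*\ge1/(4\cdot49^2)>0$. The immersion $\tilde X$ is the one claimed. $\blacksquare$

## Which dimensions admit positive tone: proof of Theorem B

**Step 1 (existence for $m\ge2$, $n\ge m+1$, and all values).** Let $M^2\to\mathbb R^3$ be the surface of Theorem A. Then $M\times\mathbb R^{m-2}\to\mathbb R^{m+1}\subset\mathbb R^n$ is proper, complete and minimal. For $f\in C_0^\infty(M\times\mathbb R^{m-2})$ each slice in $M$ is an admissible test function, so by Fubini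
$$\int|\operatorname{grad}f|^2\ge\int_{\mathbb R^{m-2}}\int_M|\operatorname{grad}_Mf|^2\ge\lambda^*(M)\int f^2. \tag{11}$$
Hence $0<\lambda^*(M\times\mathbb R^{m-2})<\infty$. A homothety by $c>0$ multiplies the tone by $c^{-2}$ and keeps all other properties, so every value in $(0,\infty)$ occurs.

**Step 2 (embedded examples for $n\ge m+3$).** We add a coordinate that separates points. Consider $(\tilde X,z):\mathbb D\to\mathbb R^3\times\mathbb C=\mathbb R^5$. It is harmonic, and it is conformal because both components are. It is injective, immersed and proper, so it is a proper minimal embedding. Its metric is at most $(49^2+1)(1-|z|)^{-2}|dz|^2$ by (10), so $\lambda^*>0$ by Lemma 1. The product with $\mathbb R^{m-2}$ is properly embedded in $\mathbb R^{m+3}\subset\mathbb R^n$ and has positive tone by the argument of (11).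

**Step 3 (non-existence otherwise).** The remaining cases are $m=1$ and $m=n$. If $m=1$, an arclength parametrization $\gamma:\mathbb R\to\mathbb R^n$ (defined on all of $\mathbb R$ by completeness) satisfies $\gamma''=0$. So it is an injective straight line, $M=\mathbb R$, and $\lambda^*=0$. If $m=n$, the immersion is a local isometry from a complete manifold, hence a covering of the simply connected $\mathbb R^n$. So $M=\mathbb R^n$ and $\lambda^*=0$. $\blacksquare$

## Equality in Theorem C for products of a disc in $\ell^2$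

**Step 1 (the disc).** Let $F:\mathbb D\to\ell^2(\mathbb C)$, $F(z)=(z^j/\sqrt j)_{j\ge1}$. It is holomorphic, so its coordinates are harmonic and it is conformal, with
$$|F|^2=\sum_{j\ge1}\frac{|z|^{2j}}j=-\log(1-|z|^2),\qquad|F'|^2=\sum_{j\ge1}j|z|^{2j-2}=\frac1{(1-|z|^2)^2}.$$
So the induced metric is $\frac14ds_{\rm hyp}^2$, and Lemma 1 with $K=\frac12$ gives $\lambda^*\ge1$. The function $\frac12|F|^2$ is proper. Its Laplacian is $2$, because $4\partial\bar\partial\frac12|F|^2=2(1-|z|^2)^{-2}$ and we divide by the conformal factor.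

**Step 2 (areas).** The set $\{|F|^2<\rho\}$ is $\{|z|^2<1-e^{-\rho}\}$, and its area is $\int2\pi r(1-r^2)^{-2}dr=\pi\frac{|z|^2}{1-|z|^2}$ at $1-|z|^2=e^{-\rho}$, that is, $\pi(e^\rho-1)$. So the function $|F|^2$ has area distribution $\pi e^s\,ds$.

**Step 3 (products).** Let $X=F\times\dots\times F$ ($k$ factors), so $m=2k$. Then $u=\frac12|X|^2$ is proper with $\Delta u=2k=m$, and
$$\mathrm{vol}\{|X|<R\}=\pi^k\int_{s_i\ge0,\ \sum s_i<R^2}e^{\sum s_i}ds=\pi^k\int_0^{R^2}\frac{\rho^{k-1}}{(k-1)!}e^\rho d\rho .$$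
This is at most $\pi^k\frac{R^{2(k-1)}}{(k-1)!}e^{R^2}$. For $R^2\ge1$ it is at least its part over $[R^2-1,R^2]$, hence at least $\pi^k\frac{(R^2-1)^{k-1}}{(k-1)!}e^{R^2-1}$. So $R^{-2}\log\mathrm{vol}\to1$. The proof of Theorem C gives $\lambda^*\le\frac m2\cdot1=k$. Conversely, the energy on a product is the sum of the energies in the factors, so Fubini gives $\int|\operatorname{grad}f|^2=\sum_i\int|\operatorname{grad}_if|^2\ge k\int f^2$. Hence $\lambda^*=k=\frac m2\lim R^{-2}\log\mathrm{vol}$: equality for every even $m$. $\blacksquare$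

(With $k=1$ this gives $\lambda^*(\frac14ds^2_{\rm hyp})=1$, hence also $\lambda^*(\mathbb H^2)\le\frac14$.)

## A holomorphic disc in $\mathbb C^2$ with growth $e^{O(R^2)}$: proof of Theorem D

It suffices to find a proper holomorphic immersion $\tilde F:\mathbb D\to\mathbb C^2=\mathbb R^4$ with $\lambda^*>0$ and $\mathrm{area}\{|\tilde F|<R\}\le e^{C(1+R^2)}$. The product with $\mathbb R^{m-2}$ in $\mathbb R^{m+2}\subset\mathbb R^n$ keeps the tone positive by (11), and multiplies the volume bound by at most $cR^{m-2}$. In Theorem A the exponents $N_k$ could grow in an uncontrolled way. Now we need $N_k$ to grow only geometrically, so the approximation of $w_k$ must be quantitative.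

**Step 1 (Jackson kernels).** *There is a constant $A$ such that for every integer $d\ge1$ there is a nonnegative trigonometric polynomial $J_d$ of degree $\le d$, of mean $1$, with $\frac1{2\pi}\int_{-\pi}^\pi|t|J_d(t)dt\le A/d$.* Let $L=\lfloor d/2\rfloor+1>d/2$ and let $J_d$ be the multiple of mean $1$ of $P(t)=\big(\sin(Lt/2)/\sin(t/2)\big)^4$. The square of $\sin(Lt/2)/\sin(t/2)$ is $L$ times a Fejér kernel, of degree $L-1$, so $P$ has degree $2L-2\le d$. On $[0,\pi/L]$ we have $\sin(Lt/2)\ge Lt/\pi$ and $\sin(t/2)\le t/2$, so $\int_{-\pi}^\pi P\ge2\cdot\frac\pi L\big(\frac{2L}\pi\big)^4=32L^3/\pi^3$. On the other hand $P\le L^4$, and $P\le\pi^4/t^4$ because $|\sin(t/2)|\ge|t|/\pi$, so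
$$\int_{-\pi}^\pi|t|P\,dt\le2\int_0^{1/L}L^4t\,dt+2\int_{1/L}^\infty\pi^4t^{-3}dt=(1+\pi^4)L^2 .$$
The quotient is at most $\frac{\pi^3(1+\pi^4)}{32L}\le\frac Ad$ with $A=\frac{\pi^3(1+\pi^4)}{16}$.

**Step 2 (the recursion).** Fix an even integer $q\ge\max(4,200A)$ and $N_k=q^{k+1}$. Let $F_0=(1,0)$ and
$$F_{k+1}=F_k+z^{N_k}V_k,\quad V_k=J_{N_k/2}*w_k,\quad w_k=\frac{(-\overline{b_k},\overline{a_k})}{|F_k|}\ \text{on }\mathbb T,\quad F_k=(a_k,b_k),$$
where $(J*w)(\theta)=\frac1{2\pi}\int_{-\pi}^{\pi}J(t)w(\theta-t)dt$. Then $\langle w_k,F_k\rangle=0$ for the Hermitian product, $|w_k|=1$ and $|V_k|\le1$ on $\mathbb T$. That $F_k\ne0$ on $\mathbb T$ is part of Step 4.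

**Step 3 (derivatives).** Put $p_k=z^{N_k/2}V_k$. This is a polynomial of degree $\le N_k$ with $|p_k|\le1$ on $\overline{\mathbb D}$. Bernstein's inequality (a polynomial of degree $\le n$ bounded by $1$ on $\mathbb T$ has derivative bounded by $n$ there), applied to $\langle p_k,e\rangle$ with $|e|=1$, and the maximum principle give $|p_k'|\le N_k$ on $\overline{\mathbb D}$. Since $z^{N_k}V_k=z^{N_k/2}p_k$, on $\overline{\mathbb D}$ we have
$$|z^{N_k}V_k|\le|z|^{N_k/2},\quad|(z^{N_k}V_k)'|\le\tfrac32N_k|z|^{N_k/2-1},\quad|F_k'|\le\tfrac32\sum_{j<k}N_j\le3N_{k-1}\ (k\ge1). \tag{12}$$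

**Step 4 (two-sided Pythagoras).** *Claim: $1+\frac k2\le|F_k|^2\le1+2k$ on $\mathbb T$.* It holds for $k=0$. Assume it for $k$, and let $\mu_k,M_k$ be the minimum and maximum of $|F_k|$ on $\mathbb T$. Then $\mu_k\ge1$, and $M_k\le2\mu_k$ because $1+2k\le4(1+\frac k2)$.

How well does $V_k$ approximate $w_k$? For $x,y\ne0$,
$$\Big|\frac x{|x|}-\frac y{|y|}\Big|\le\frac{|x-y|}{|x|}+|y|\,\Big|\frac1{|x|}-\frac1{|y|}\Big|\le\frac{2|x-y|}{|x|}.$$
By (12), $F_k$ is Lipschitz in $\theta$ with constant $3N_{k-1}$, and $w_k$ is the image of $F_k/|F_k|$ under an isometry, so $w_k$ is Lipschitz with constant at most $6N_{k-1}/\mu_k$ for $k\ge1$; for $k=0$ it is constant and $V_0=w_0$. Hence, by Step 1 with $d=N_k/2$,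
$$|V_k-w_k|\le\frac{6N_{k-1}}{\mu_k}\cdot\frac{2A}{N_k}=\frac{12A}{q\mu_k}\le0.06 .$$
So $0.88\le|V_k|^2\le1$ on $\mathbb T$. As $\langle w_k,F_k\rangle=0$, we also have
$$2|\langle z^{N_k}V_k,F_k\rangle|=2|\langle V_k-w_k,F_k\rangle|\le\frac{24A}q\cdot\frac{M_k}{\mu_k}\le\frac{48A}q\le0.24 .$$
Therefore $0.64\le|F_{k+1}|^2-|F_k|^2\le1.24$ on $\mathbb T$. This lies in $[\frac12,2]$, which proves the claim for $k+1$.

**Step 5 (properness with a rate).** By (12), $F=\lim F_k$ exists locally uniformly on $\mathbb D$. Let $t=1-|z|$, let $k$ be the smallest index with $N_kt\ge1$, and let $\zeta\in\mathbb T$ be on the ray through $z$. Since $N_jt\ge q^{j-k}$ for $j\ge k$,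
$$|F(z)-F_k(z)|\le\sum_{j\ge k}|z|^{N_j/2}\le\sum_{i\ge0}e^{-q^i/2}\le2,$$
and $|F_k(z)-F_k(\zeta)|\le3N_{k-1}t\le3$ (the difference is $0$ if $k=0$). So $|F(z)|\ge\sqrt{1+k/2}-5$. Since $q^{k+1}\ge1/t$, we have $1+\frac k2\ge\frac{k+1}2\ge\frac{\log(1/t)}{2\log q}$, and
$$|F(z)|\ge\sqrt{\frac{\log(1/t)}{2\log q}}-5. \tag{13}$$

**Step 6 (metric).** Since $N_j\ge4$, we have $N_j/2-1\ge N_j/4$, and (12) gives $t|F'(z)|\le\frac32\sum_jN_jt\,e^{-N_jt/4}$. Here $ue^{-u/4}\le\min(u,9/u)$, because $u^2e^{-u/4}\le64e^{-2}<9$. As $N_{j+1}\ge4N_j$, the terms with $N_jt\le1$ add up to at most $\frac43$ and the others to at most $9\cdot\frac43=12$. The sum is at most $14$, so $|F'|\le21/t$.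

**Step 7 (immersion and area).** The set $F'(\mathbb D)$ has measure zero in $\mathbb C^2$. Choose $|\sigma|\le1$ with $-\sigma\notin F'(\mathbb D)$ and put $\tilde F=F+\sigma z$. Then $\tilde F'\ne0$ everywhere, $|\tilde F-F|\le1$ and $|\tilde F'|\le21/t+1\le22/t$. So $\tilde F$ is a proper holomorphic immersion, hence complete and minimal, with metric $|\tilde F'|^2|dz|^2\le22^2(1-|z|)^{-2}|dz|^2$, and $\lambda^*\ge1/(4\cdot22^2)$ by Lemma 1. If $|\tilde F(z)|<R$, then $|F(z)|<R+1$, and (13) gives $\log(1/t)<2\log q\,(R+6)^2$, that is, $t>t_R=e^{-2\log q\,(R+6)^2}$. Hence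
$$\mathrm{area}\{|\tilde F|<R\}\le2\pi\cdot22^2\int_{t_R}^1t^{-2}dt\le2\pi\cdot22^2\,e^{2\log q\,(R+6)^2},$$
and the logarithm of the right side is at most $C(1+R^2)$. $\blacksquare$
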